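# Joining a clique to $K_{a,b}$: why the generalized Ohba number is of order $b^{1/(2s+2)}$

## 1. A clique whose vertices all carry the same list

All graphs are finite and simple.

**Definition (list coloring).** A list assignment $L$ gives each vertex $v$ a set $L(v)$ of colors. An $L$-coloring is a proper coloring $f$ with $f(v)\in L(v)$ for every $v$. A graph is $k$-choosable if it has an $L$-coloring for every $L$ with all $|L(v)|=k$. The list chromatic number $\chi_\ell(G)$ is the smallest such $k$. (Discarding colors from larger lists shows that $k$-choosable implies $(k+1)$-choosable.) The ordinary chromatic number is $\chi(G)$.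

For example, $K_{2,4}$ is not $2$-choosable: give the two vertices on one side the lists $\{1,2\}$ and $\{3,4\}$, and the four vertices on the other side $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. Whatever colors $x\in\{1,2\}$, $y\in\{3,4\}$ are used on the first side, the vertex with list $\{x,y\}$ is stuck.

**Definition (join).** For vertex-disjoint $G,H$, the join $G\vee H$ consists of $G$, $H$ and all edges between them; $K_0\vee G$ means $G$. Thus $K_p\vee K_{a,b}$ has a clique $P$ with $p$ vertices and independent sets $A,B$ with $|A|=a$, $|B|=b$, and any two vertices in different ones of $P,A,B$ are adjacent. Its chromatic number is $p+2$.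

**Definition (generalized Ohba number).** For an integer $s\ge 0$, $\tau_s(G)$ is the smallest integer $N\ge0$ with $\chi_\ell(K_N\vee G)-\chi(K_N\vee G)\le s$. For $a\le b$ we write $\tau_s(a,b)=\tau_s(K_{a,b})$. The case $s=0$ is the Ohba number.

The difference $\chi_\ell-\chi$ does not increase when a dominating vertex is added. Indeed $\chi$ goes up by exactly $1$. And $\chi_\ell$ goes up by at most $1$: give the new vertex any color from its list, delete that color from all other lists, and $\chi_\ell(G)$ colors remain everywhere. So for $G=K_p\vee K_{a,b}$ and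
$$k=p+s+2,$$
we have
$$\tau_s(a,b)\le p\iff K_p\vee K_{a,b}\ \text{ is } k\text{-choosable.}\tag{1}$$

The paper of Kennedy Cano, Emily Gutknecht, Gautham Kappaganthula, George Miller, Jeffrey A. Mudrock, and Ezekiel Thornburgh, "On the Ohba Number and Generalized Ohba Numbers of Complete Bipartite Graphs" (arXiv:2403.06291, 2024), asks: if $a\ge s+2$ is fixed, is $\tau_s(a,b)=\Theta(b^{1/(2s+2)})$ as $b\to\infty$? The following facts are known: $\tau_s(a,b)=0$ if $a\le s+1$; $\tau_s(a,b)=\Omega(b^{1/(2s+2)})$ for fixed $a\ge s+2$; and $\tau_0(2,b)=\lfloor\sqrt b\rfloor-1$ for $b\ge2$. The answer will be yes.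

**How colorings extend to $B$.** From now on $G=K_p\vee K_{a,b}$ with $P,A,B$ as above, $k=p+s+2$, and $L$ is a list assignment with all $|L(v)|=k$. For a proper coloring $f$ of $P\cup A$ put
$$T=f(A),\qquad U=T\cup f(P),\qquad\text{so } T\cap f(P)=\emptyset,\ |f(P)|=p .$$
Each $w\in B$ is adjacent to all of $P\cup A$ and to nothing else. So $f$ extends to $G$ exactly when no list on $B$ is contained in $U$. There are at most $b$ lists on $B$, so the union bound gives the following criterion:

> (2) If some random proper coloring $f$ of $P\cup A$ from $L$ satisfies $\Pr[\Lambda\subseteq U]<1/b$ for every $k$-set $\Lambda$, then $G$ is $L$-colorable.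

Two small cases by hand. If $a\le s+1$ and $p=0$, then $|U|\le s+1<k=s+2$, so every coloring of $A$ extends, and $\tau_s(a,b)=0$. If $s=0$, $a=2$, $p=0$, then $k=2$. When the two lists on $A$ share a color, use it twice: $|U|=1<2$. Otherwise there are four possible sets $U$, and three lists on $B$ cannot block all of them. Together with the $K_{2,4}$ example, $\tau_0(2,b)=0$ if and only if $b\le 3$.

Now suppose that all clique vertices have the same list.

**Special case.** Let $a\ge s+2$, and suppose that every vertex of $P$ has the list $Y$, while the lists on $A$ and $B$ are arbitrary $k$-sets. If $k^{2s+2}>(4a^3)^{s+1}b$, then $G$ is $L$-colorable.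

*Proof.* The hypothesis gives $k^2>4a^3\ge4a^2$, so $k>2a$.

**Step 1: color $A$ with at most one color of $Y$.** Let $A_0=\{u\in A:|L(u)\setminus Y|<k/(2a)\}$. If $A_0\neq\emptyset$, each of its lists misses fewer than $k/(2a)$ elements of $Y$, so $Y\cap\bigcap_{u\in A_0}L(u)$ has at least $k-a\cdot\frac{k}{2a}=\frac k2>0$ elements. Fix $\tau$ in it and color all of $A_0$ with $\tau$. Each $u\in A\setminus A_0$ gets, independently, a uniform color from $L(u)\setminus Y$, a set of size at least $k/(2a)$. Now $T\cap Y$ is $\emptyset$ or $\{\tau\}$.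

**Step 2: color $P$.** Let $N=|Y\setminus T|\in\{k-1,k\}$. Since $N\ge k-1=p+s+1$, we may let $f(P)$ be a uniform $p$-subset of $Y\setminus T$. Let $O=(Y\setminus T)\setminus f(P)$ be the omitted set; it is a uniform subset of size $o=N-p\in\{s+1,s+2\}$.

**Step 3: estimate $\Pr[\Lambda\subseteq U]$.** Let $m=|\Lambda\setminus Y|=|Y\setminus\Lambda|$. Suppose $\Lambda\subseteq U$. As $f(P)\subseteq Y$, all $m$ elements of $\Lambda\setminus Y$ lie in $T$, so $m\le a$. Also $O\cap U=\emptyset$, so $O\subseteq Y\setminus\Lambda$, and $m\ge o\ge s+1$. Hence the probability is $0$ unless $s+1\le m\le a$. In that case fix $s+1$ elements of $\Lambda\setminus Y$. They must be the colors of $s+1$ different vertices of $A\setminus A_0$, which has probability at most $a^{s+1}(2a/k)^{s+1}$. Given the coloring of $A$, and using $m\le a\le N$ and $N\ge k/2$,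
$$\Pr[O\subseteq Y\setminus\Lambda]\le\binom mo\Big/\binom No\le\Bigl(\frac mN\Bigr)^{o}\le\Bigl(\frac{2a}k\Bigr)^{o}\le\Bigl(\frac{2a}{k}\Bigr)^{s+1}.$$
So $\Pr[\Lambda\subseteq U]\le (4a^3/k^2)^{s+1}<1/b$, and (2) applies. $\square$

Thus, in the special case, $A$ contributes a factor $k^{-(s+1)}$ and $P$ contributes another $k^{-(s+1)}$.

## 2. Common lists are also bad examples, and the theorems

**A construction.** Let $a=s+2$. Let $Y,Y_2,\dots,Y_{s+2}$ be disjoint $k$-sets. Give $P\cup\{u_1\}$ the list $Y$ and $u_i$ the list $Y_i$ for $2\le i\le s+2$. Let the lists on $B$ include all sets $(Y\setminus S)\cup\{y_2,\dots,y_{s+2}\}$ with $S\subseteq Y$, $|S|=s+1$, $y_i\in Y_i$; these are $k$-sets. In a coloring of $P\cup A$, the clique $P\cup\{u_1\}$ uses exactly $p+1=k-(s+1)$ colors of $Y$, so $U$ equals one of these lists. Hence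
$$K_p\vee K_{s+2,b}\ \text{ is not } k\text{-choosable if } b\ge\binom k{s+1}k^{s+1}.\tag{3}$$
Since the right side is at most $k^{2s+2}$, we may take $k=\lfloor b^{1/(2s+2)}\rfloor$ for large $b$, and (1) gives $\tau_s(s+2,b)>k-s-2$. If $a\le a'$, then $K_p\vee K_{a,b}\subseteq K_p\vee K_{a',b}$ with equal chromatic numbers, so
$$\tau_s(a,b)\text{ is nondecreasing in }a.$$
Therefore $\tau_s(a,b)\ge\tau_s(s+2,b)=\Omega(b^{1/(2s+2)})$ for all $a\ge s+2$.

Here are the results to be proved.

**Theorem 1.** If $s\ge0$ and $a\ge s+2$ are fixed, then $\tau_s(a,b)=\Theta(b^{1/(2s+2)})$ as $b\to\infty$.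

**Theorem 2.** For all $p\ge0$, $b\ge1$, with $k=p+s+2$: $\chi_\ell(K_p\vee K_{s+2,b})\le p+s+2$ if and only if $b<\binom k{s+1}k^{s+1}$. Hence
$$\tau_s(s+2,b)=\min\Bigl\{p\ge0:\tbinom{p+s+2}{s+1}(p+s+2)^{s+1}>b\Bigr\}\sim((s+1)!\,b)^{1/(2s+2)}.$$

**Theorem 3.** For fixed $a\ge2$, $\tau_0(a,b)\sim\sqrt{(a-1)b}$ as $b\to\infty$.

**Proposition 4.** For every $s$ there is $c_s>0$ with $\liminf_{b\to\infty}\tau_s(a,b)/b^{1/(2s+2)}\ge c_s a^{1/(2s+2)}$ for all $a\ge s+2$. So the upper constant in Theorem 1 must depend on $a$.

For $s=0$, Theorem 2 asks for the least $p$ with $(p+2)^2>b$, which is $\lfloor\sqrt b\rfloor-1$.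

## 3. What breaks when the clique lists differ

The natural attempt for general lists is to color $A$ somehow, then let the vertices of $P$, one after another, pick uniformly among the colors still available. Four things can go wrong.

First, the process may get stuck. If all of $P$ has list $Y$ and $T\subseteq Y$ with $|T|=s+3\le a$, then only $k-s-3=p-1$ colors remain for $p$ vertices. Even short of that, every color of $Y$ used on $A$ costs a power: in the special case with $|T\cap Y|=h$, the omitted set has only $s+2-h$ elements, so the clique contributes $k^{-(s+2-h)}$. We can afford $h\le1$ and no more.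

Second, colors outside a reference list $Y$ can behave like colors of $Y$. Let half of $P$ have list $Y$ and half have $Y'=(Y\setminus\{y\})\cup\{z\}$. If $A$ uses $\tau\in Y\cap Y'$ and also $z$, then the vertices with list $Y'$ lose two colors to $T$, although only one color of $Y$ was used.

Third, there may be no sensible $Y$ at all: the lists on $P$ can be far apart from one another.

Fourth, $f(P)$ is no longer a uniform subset of a fixed set, so there is no omitted set to count. One could argue vertex by vertex: $\Lambda\subseteq U$ forces most vertices of $P$ to take colors in $\Lambda$. But some vertices may miss $\Lambda$; call their number $E$. A union bound over which $E$ vertices miss multiplies the estimate by $\binom pE$, a power of $p$ that we cannot pay.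

We treat the fourth point first. Its cure is to keep, as a potential function, the exact conditional probability from the special case.

## 4. The potential inherited from the common-list model

**Accounting.** Let $\Lambda$ be a $k$-set with $\Lambda\subseteq U$. As $U$ is the disjoint union of $T$ and $f(P)$, and $|f(P)|=p$, we get $k=|\Lambda\cap T|+p-|f(P)\setminus\Lambda|$. So
$$|f(P)\setminus\Lambda|=E:=|\Lambda\cap T|-s-2,\qquad 0\le E\le a-s-2.\tag{4}$$
The number of clique vertices that must miss $\Lambda$ is therefore known once $A$ is colored; if $E<0$, then $\Lambda\subseteq U$ is impossible.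

**The model.** Suppose that all clique lists equal $Y$, that $T\cap Y\subseteq\Lambda$ and that $\Lambda\setminus Y\subseteq T$. Put $x=|Y\setminus\Lambda|$ and $y=|Y\setminus T|-p$. After $i$ vertices have been colored uniformly, with $e$ misses, the pool has $p-i+y$ colors, of which $x-e$ are outside $\Lambda$; in the end a uniform $y$-subset of the pool is omitted, and $\Lambda\subseteq U$ means that this subset avoids $\Lambda$. The conditional probability is
$$\binom{x-e}{y}\Big/\binom{p-i+y}{y}.$$
With $n_i=p-i+1$, the denominator is multiplied by $\frac{n_i}{n_i+y}$ in step $i$. So in the model the numerator has expected decrease by exactly the factor $\frac{n_i}{n_i+y}$. In general this becomes an inequality.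

**Lemma 1.** Let the coloring of $A$ be fixed. Color the vertices $v_1,\dots,v_p$ of $P$ in this order, $v_i$ from
$$S_i=L(v_i)\setminus(T\cup\{f(v_1),\dots,f(v_{i-1})\}),$$
where all $S_i$ are guaranteed to be nonempty. Let $I\subseteq[p]$ be such that for $i\in I$ the choice is uniform on $S_i$; for $i\notin I$ any rule is allowed. Let $\Lambda$ be a $k$-set with $E=|\Lambda\cap T|-s-2\ge0$, let $x\ge E$ be an integer with $|L(v_i)\setminus(\Lambda\cup T)|\ge x$ for all $i\in I$, and let $y=x-E$. Then
$$\Pr[\Lambda\subseteq U]\le\binom xE\prod_{i\in I}\frac{n_i}{n_i+y},\qquad n_i=p-i+1.\tag{5}$$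

*Proof.* If $y=0$, the right side is $1$. Let $y\ge1$.

**Step 1: define the potential.** Let $e_i=|\{f(v_1),\dots,f(v_i)\}\setminus\Lambda|$ be the number of misses so far. Put $Q_i=\binom{x-e_i}{y}$ if $e_i\le E$, and $Q_i=0$ otherwise. Since $e_i$ never decreases, $Q_i\le Q_{i-1}$ at every step, whatever rule is used.

**Step 2: bound the chance of a miss from below.** Let $i\in I$ and suppose $e:=e_{i-1}\le E$. Put $\alpha=|S_i\setminus\Lambda|$ and $\beta=|S_i\cap\Lambda|$. At most $e$ of the colors of $L(v_i)\setminus(\Lambda\cup T)$ have been used, so $\alpha\ge x-e\ge x-E=y\ge1$. The $i-1-e$ earlier colors in $\Lambda$ all lie in $\Lambda\setminus T$, and $|\Lambda\setminus T|=k-(E+s+2)=p-E$. So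
$$\beta\le (p-E)-(i-1-e)=n_i-E+e.$$
The probability of a miss is, because $t\mapsto t/(t+\beta)$ is nondecreasing,
$$\pi=\frac{\alpha}{\alpha+\beta}\ge\frac{x-e}{x-e+\beta}\ge\frac{x-e}{(x-e)+(n_i-E+e)}=\frac{x-e}{n_i+y}.$$

**Step 3: the expected decrease.** A miss changes $\binom{x-e}{y}$ to $\binom{x-e-1}{y}=\binom{x-e}{y}\bigl(1-\frac y{x-e}\bigr)$. (If $e=E$, this is $\binom{y-1}{y}=0$, in agreement with the definition.) Hence
$$\mathbb E[Q_i\mid\text{past}]=Q_{i-1}\Bigl(1-\frac{\pi y}{x-e}\Bigr)\le Q_{i-1}\Bigl(1-\frac{y}{n_i+y}\Bigr)=Q_{i-1}\frac{n_i}{n_i+y}.$$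
If $e_{i-1}>E$, both sides are $0$. For $i\notin I$ use $Q_i\le Q_{i-1}$. Since $Q_0=\binom xy=\binom xE$, we get $\mathbb E\,Q_p\le\binom xE\prod_{i\in I}\frac{n_i}{n_i+y}$.

**Step 4: conclude.** If $\Lambda\subseteq U$, then $e_p=E$ by (4), so $Q_p=\binom yy=1$. As $Q_p\ge0$, Markov's inequality gives (5). $\square$

Each position $n_i$ near the end of the order matters a lot: $\prod_{n=1}^{N}\frac n{n+y}$ is of order $N^{-y}$. So we want many vertices with at least $x$ available colors outside $\Lambda\cup T$, especially late in the order.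

## 5. Far-apart clique lists

For $k$-sets put $d(S,S')=|S\setminus S'|=|S'\setminus S|$. It is half the size of the symmetric difference, hence a metric; for instance $d(\{1,2,3\},\{1,2,4\})=1$. Set
$$D=a^2+6a,\qquad\kappa=2D,\qquad\eta\in(0,\tfrac12]\ \text{fixed}.$$
Take a maximal family of disjoint pairs $\{v,v'\}\subseteq P$ with $d(L(v),L(v'))\ge2D$. Let $Q\subseteq P$ be the set of vertices not covered by these pairs. By maximality, $d(L(v),L(v'))<\kappa$ for all $v,v'\in Q$. From here on "$p$ large" and the constants $C$ (which may change from line to line) depend only on $a$ and $\eta$; only finitely many $s\le a-2$ occur.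

A far pair is useful because no single $\Lambda$ can be close to both of its lists. By the triangle inequality, for every $k$-set $\Lambda$,
$$\text{each pair contains a vertex } v \text{ with } d(L(v),\Lambda)\ge D.\tag{6}$$

**Lemma 2.** If $|Q|<(1-\eta)p$ and $p$ is large, there is a random proper coloring of $P\cup A$ with $\Pr[\Lambda\subseteq U]\le Cp^{-2a}$ for all $k$-sets $\Lambda$.

*Proof.* More than $\eta p$ vertices are covered, so there are $\ell>\eta p/2$ pairs $\pi_1,\dots,\pi_\ell$; let $p$ be so large that $\ell':=\ell-a-a^2\ge\eta p/4$.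

**Step 1: reserve vertices that prevent getting stuck.** The danger is only with the last $a$ vertices of $P$, because $A$ can use up to $a$ colors of their lists. Let $W=\{w_1,\dots,w_a\}$ with $w_q\in\pi_q$. For each $(q,r)\in[a]^2$ choose, from distinct pairs among $\pi_{a+1},\dots,\pi_{a+a^2}$, a vertex $u_{q,r}$ with $d(L(u_{q,r}),L(w_q))\ge D$. This is possible by (6) with $\Lambda=L(w_q)$. The vertices $u_{q,1},\dots,u_{q,a}$ will receive colors that do not hurt $w_q$.

**Step 2: the coloring.** Color $A$ arbitrarily from its lists. Order $P$ as follows.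

1. The $u_{q,r}$. Each gets any color in $L(u_{q,r})\setminus(L(w_q)\cup T)$ not used before.
2. All remaining vertices that are not in $W$ and not in a pair $\pi_i$ with $i>a+a^2$.
3. The pairs $\pi_i$ with $i>a+a^2$, one pair after another.
4. The set $W$.

After stage 1 every vertex chooses uniformly from $S_i$.

**Step 3: there is always a color.** In stage 1, $|L(u_{q,r})\setminus L(w_q)|\ge D$, while at most $a$ colors are lost to $T$ and at most $a^2-1$ to earlier vertices; $D>a+a^2-1$. For $i\le p-a$, $|S_i|\ge k-a-(i-1)\ge k-a-(p-a-1)=s+3$. For $w_q$, at most $p-1$ colors were used on $P$, and $a$ of these (those of $u_{q,1},\dots,u_{q,a}$) are not in $L(w_q)$. So $|S_i|\ge k-a-(p-1-a)=s+3$.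

**Step 4: apply Lemma 1.** Fix $\Lambda$. The set $T$ is fixed, hence so is $E$. If $E<0$, the probability is $0$. Otherwise let $I$ consist of the index of one vertex $v$ with $d(L(v),\Lambda)\ge D$ from each pair $\pi_i$, $i>a+a^2$. For these, $|L(v)\setminus(\Lambda\cup T)|\ge D-a=:x$. As $0\le E\le a$, we have $x\ge E$ and $D-2a\le y\le D$. The set $W$ occupies $n=1,\dots,a$, so the chosen vertex in the $c$-th to last pair has $n_i\le a+2c$, and
$$\sum_{i\in I}\frac1{n_i+y}\ge\sum_{c=1}^{\ell'}\frac1{y+a+2c}\ge\frac12\log\frac{y+a+2\ell'+2}{y+a+2}\ge\frac12\log p-C,$$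
where the middle step compares the sum with an integral and the last uses $2\ell'\ge\eta p/2$, $y\le D$. Since $\frac n{n+y}=1-\frac y{n+y}\le e^{-y/(n+y)}$, Lemma 1 gives
$$\Pr[\Lambda\subseteq U]\le\binom xE\exp\Bigl(-y\sum_{i\in I}\frac1{n_i+y}\Bigr)\le Cp^{-y/2}\le Cp^{-2a},$$
because $y\ge D-2a=a^2+4a\ge4a$. $\square$

## 6. Clustered clique lists and popular colors

Now let $|Q|\ge(1-\eta)p$. Fix $v_0\in Q$ and put $Y=L(v_0)$, so $d(L(v),Y)<\kappa$ for all $v\in Q$. This $Y$ plays the role of the common list. Following the second warning of Section 3, we forbid $A$ to use colors that many lists of $Q$ share off $Y$, and also colors that occur in the last few lists.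

**Setup.** Let $\mu\ge a$ and $M\ge1$ be integers depending only on $a,\eta$, and let $p$ be so large that $|Q|\ge\mu$. Order $P$ with $P\setminus Q$ first and then $Q$; let $Q_0$ be the set of the last $\mu$ vertices. Let $X$ be the set of colors $z\notin Y$ that lie in more than $M$ of the lists $L(v)$, $v\in Q$, or in some $L(v)$, $v\in Q_0$. Each list of $Q$ has fewer than $\kappa$ colors outside $Y$. Counting pairs $(v,z)$ with $z\in L(v)\setminus Y$,
$$|X|\le\frac{\kappa p}M+\kappa\mu.\tag{7}$$

We color $A$ so that
$$T':=T\setminus Y\ \text{ is disjoint from } X,\qquad |T\cap Y|\le1,\tag{8}$$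
and then color $P$ in the order above, each $v_i$ uniformly from $S_i$.

**All $S_i$ are nonempty.** For $i\le p-a$, $|S_i|\ge k-a-(p-a-1)=s+3$. For $i>p-a$ we have $v_i\in Q_0$ (as $\mu\ge a$), so $L(v_i)\setminus Y\subseteq X$ is disjoint from $T'$. Hence $|L(v_i)\cap T|\le|T\cap Y|\le 1$, and $|S_i|\ge k-1-(p-1)=s+2$.

**Consequences of (8).** A color of $T'$ is outside $Y\cup X$, so it lies in at most $M$ of the lists of $Q$ and in no list of $Q_0$. As $|T'|\le a$, the set $T'$ meets at most $aM$ of the lists $L(v)$, $v\in Q$, none of them with $v\in Q_0$. The vertices of $Q$ have $n_i$ running through $1,\dots,|Q|$.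

**A product estimate.** If $J\subseteq\{1,\dots,|Q|\}$ omits at most $M'$ elements, then, since $\frac{n+y}n\le1+y$ for each omitted $n$, and $\prod_{n=1}^N\frac n{n+y}=\frac{N!\,y!}{(N+y)!}\le y!\,N^{-y}$,
$$\prod_{n\in J}\frac n{n+y}\le(1+y)^{M'}\,y!\,|Q|^{-y}.\tag{9}$$

Fix a $k$-set $\Lambda$ and write
$$m=|\Lambda\setminus Y|=d(\Lambda,Y),\quad j=|T'\cap\Lambda|,\quad\varepsilon=|T\cap Y\cap\Lambda|\in\{0,1\},\quad\text{so } E=j+\varepsilon-s-2.$$

**Claim A.** For any coloring of $A$ with (8), $\Pr[\Lambda\subseteq U\mid f|_A]\le Cp^{-(s+1)}$, and it is $0$ unless $j\ge s+1$. If moreover $T\cap Y=\emptyset$, it is at most $Cp^{-(s+2)}$, and it is $0$ unless $j\ge s+2$.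

*Proof.* By (4) we need $E\ge0$, that is $j\ge s+2-\varepsilon$; this gives the vanishing statements. Let $E\ge0$, and let $I$ be the set of indices of those $v\in Q$ with $L(v)\cap T'=\emptyset$. For such $v$, the $j$ colors of $T'\cap\Lambda$ are missing from $L(v)$, so $|L(v)\setminus\Lambda|=|\Lambda\setminus L(v)|\ge j$. Also $L(v)\cap T\subseteq T\cap Y$. So $|L(v)\setminus(\Lambda\cup T)|$ is at least $j$ if $T\cap Y\subseteq\Lambda$, and at least $j-1$ otherwise. We use Lemma 1 with $x=j$ or $x=j-1$ accordingly.

* If $\varepsilon=1$, then $T\cap Y\subseteq\Lambda$, $x=j$, $E=j-s-1$, so $y=s+1$.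
* If $T\cap Y=\emptyset$, then $x=j$, $E=j-s-2$, so $y=s+2$.
* If $T\cap Y\ne\emptyset$ and $\varepsilon=0$, then $x=j-1$, $E=j-s-2$, so $y=s+1$.

In each case $x\ge E$. Here $I$ omits at most $aM$ vertices of $Q$, $\binom xE\le2^a$ and $|Q|\ge p/2$, so (5) and (9) with $M'=aM$ give at most $Cp^{-y}$. $\square$

The vanishing statements tell us that $A$ must hit $\Lambda\setminus Y$ often. This is unlikely only if $\Lambda\setminus Y$ is small. The other case is handled by the clique alone.

**Claim B.** If $m\ge R:=\kappa+4a$, then $\Pr[\Lambda\subseteq U\mid f|_A]\le Cp^{-2a}$ for any coloring of $A$ with (8).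

*Proof.* If $E<0$, the probability is $0$. Otherwise, for $v\in Q$, $|L(v)\setminus\Lambda|=d(\Lambda,L(v))\ge m-\kappa\ge4a$, so $|L(v)\setminus(\Lambda\cup T)|\ge3a$. Apply Lemma 1 with $I$ all indices of $Q$ and $x=3a$. As $0\le E\le a$, $2a\le y\le3a$ and $\binom xE\le 2^{3a}$. Now (9) with $M'=0$ gives $Cp^{-y}\le Cp^{-2a}$. $\square$

## 7. The upper bound $\tau_s(a,b)=O(b^{1/(2s+2)})$

Take $\eta=\frac12$, $\mu=a$, $M=8a\kappa$. We show: there are $k_0$ and $C_a$ depending only on $a$ such that for $k\ge k_0$ and every $L$ there is a random proper coloring of $P\cup A$ with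
$$\Pr[\Lambda\subseteq U]\le C_ak^{-(2s+2)}\quad\text{for all }k\text{-sets }\Lambda.\tag{10}$$

**Step 1: the far-apart case.** If $|Q|<p/2$, use Lemma 2. Since $2a\ge2s+4$ and $p\ge k/2$ for large $k$, (10) holds.

**Step 2: color $A$ in the clustered case.** Let $|Q|\ge p/2$. By (7), $|X|\le\frac k{8a}+a\kappa\le\frac k{4a}$ for large $k$. As in the special case let $A_0=\{u\in A:|L(u)\setminus Y|<k/(2a)\}$. If $A_0\ne\emptyset$, then $|Y\cap\bigcap_{u\in A_0}L(u)|\ge k-a\cdot\frac k{2a}=\frac k2>0$; fix $\tau$ in this set and color all of $A_0$ with $\tau$. Each $u\in A\setminus A_0$ independently gets a uniform color from $L(u)\setminus(Y\cup X)$, a set of size at least $\frac k{2a}-\frac k{4a}=\frac k{4a}$. Then (8) holds, because $T\cap Y\subseteq\{\tau\}$ or $T\cap Y=\emptyset$. Color $P$ as in Section 6.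

**Step 3: estimate.** If $m\ge R$, Claim B gives (10). Let $m<R$. By Claim A, $\Lambda\subseteq U$ requires $j\ge s+1$. Then $s+1$ different vertices of $A\setminus A_0$ have colors in $\Lambda\setminus Y$, so
$$\Pr[j\ge s+1]\le\binom a{s+1}\Bigl(\frac{4am}k\Bigr)^{s+1}\le Ck^{-(s+1)}.$$
Given $f|_A$, Claim A bounds the conditional probability by $Cp^{-(s+1)}$. Multiplying proves (10).

**Step 4: conclude.** By (2) and (10), $K_p\vee K_{a,b}$ is $(p+s+2)$-choosable whenever $p\ge p_0(a)$ and $(p+s+2)^{2s+2}>C_ab$. With (1),
$$\tau_s(a,b)\le\max\bigl\{p_0,\ (C_ab)^{1/(2s+2)}+1\bigr\}=O(b^{1/(2s+2)}).$$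
Together with the lower bound of Section 2, this proves Theorem 1. $\blacksquare$

## 8. Counting ranges of representatives: the exact threshold for $a=s+2$

By (3), Theorem 2 requires only choosability when $b<\binom k{s+1}k^{s+1}$. (The condition $a\le b$ is not used.) Put $q=s+2$, so $k=p+q$.

**Definition (SDR and range).** A system of distinct representatives (SDR) of a family of sets chooses one element from each set, all distinct; its range is the set of chosen elements. Let $\mathcal R(\mathcal S)$ be the set of ranges of SDRs of the family $\mathcal S$.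

For example, the family $\{1,2,3\},\{4,5,6\},\{1,2,4\}$ has $18$ SDRs: for each choice $(t_1,t_2)$ from the first two sets, the third has $3-|\{t_1,t_2\}\cap\{1,2,4\}|$ choices, and the sum is $27-9$. But $\{1,2,4\},\{1,2,5\},\{1,2,6\}$ arise twice each and every other range once, so there are $15$ ranges.

**Step 1: reduce to counting ranges.** If two lists on $A$ have a common color, color $A$ with at most $s+1$ colors. Then $P$ can be colored greedily, since at least $k-(s+1)=p+1$ colors remain in each list, and $|U|\le p+s+1<k$, so no list on $B$ lies in $U$. Otherwise the lists $A_1,\dots,A_q$ on $A$ are pairwise disjoint. Let $S_1,\dots,S_p$ be the lists on $P$. We shall prove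
$$|\mathcal R(A_1,\dots,A_q,S_1,\dots,S_p)|\ge\binom k{s+1}k^{s+1}.\tag{11}$$
This suffices: the right side exceeds $b$, so some range $U$, a $k$-set, differs from all lists on $B$ and therefore contains none of them; the corresponding SDR is a proper coloring of $P\cup A$, which extends.

In the construction of Section 2, where all $S_i=A_1$, the ranges are the unions of a $(p+1)$-subset of $A_1$ with one element of each other $A_j$, and (11) holds with equality.

**Step 2: count with weights, so that no range is overcounted.** Consider sequences $(T,z_1,\dots,z_p)$ with $T=(T_1,\dots,T_q)\in\prod_jA_j$ and $z_i\in S_i\setminus V_{i-1}$, where $V_i=T\cup\{z_1,\dots,z_i\}$ (and $T$ also denotes $\{T_1,\dots,T_q\}$). Give the sequence the weight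
$$\prod_{i=1}^p\frac1{|S_i\cap V_i|}.\tag{12}$$
The sequences with $V_p=U$ have total weight at most $1$, for every $U$. We use induction on $p$. For $p=0$ there is at most one $T$, since $T_j$ must be the element of $U\cap A_j$. For $p\ge1$, the last element $z=z_p$ lies in $U\cap S_p$, the factor with $i=p$ is $1/|S_p\cap U|$, and the rest of the sequence ends at $V_{p-1}=U\setminus\{z\}$, with total weight at most $1$ by induction. So the total is at most $\sum_{z\in U\cap S_p}\frac1{|S_p\cap U|}\le1$. Since every $V_p$ is a range, $|\mathcal R|$ is at least the total weight of all sequences.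

**Step 3: bound the total weight by an expectation.** Given $V_{i-1}$ with $c=|S_i\cap V_{i-1}|$, there are $k-c$ choices of $z_i$, each with factor $\frac1{c+1}$; together they contribute $\frac{k-c}{c+1}$, which is decreasing in $c$. With $t_i=|T\cap S_i|$ we have $c\le t_i+i-1$, so the contribution is at least
$$\rho_i(t_i):=\frac{k-i+1-t_i}{i+t_i}=\frac{k+1}{i+t_i}-1.$$
It is positive, because $k-i+1-t_i\ge k-p+1-q=1$. As $\rho_i(t_i)$ depends only on $T$, we may sum over $z_p,z_{p-1},\dots,z_1$ in turn and get
$$|\mathcal R|\ge\sum_T\prod_{i=1}^p\rho_i(t_i)=k^q\,\mathbb E\prod_{i=1}^p\rho_i(t_i),\tag{13}$$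
with $T$ uniform in $\prod_jA_j$.

Now we would like $\mathbb E\prod\ge\prod\mathbb E$, and this can fail. Let $k=4$, $q=2$, $p=2$, $S_1\cap A_1$ and $S_2\cap A_1$ complementary halves of $A_1$, and all other elements of $S_1,S_2$ outside $A_1\cup A_2$. Then $(t_1,t_2)$ is $(1,0)$ or $(0,1)$ with probability $\frac12$ each, and $\rho_1(0)=4$, $\rho_1(1)=\frac32$, $\rho_2(0)=\frac32$, $\rho_2(1)=\frac23$. So $\mathbb E\rho_1\rho_2=\frac12\bigl(\frac83+\frac94\bigr)=\frac{59}{24}$, while $\mathbb E\rho_1\,\mathbb E\rho_2=\frac{11}4\cdot\frac{13}{12}=\frac{143}{48}>\frac{59}{24}$. The trouble is that the sets $S_i\cap A_j$ can sit in opposite places. Before doing Steps 2 and 3 we therefore align them.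

**Step 4: shifting does not increase the number of ranges.** For $y\ne z$, replace each set $S$ of a family $\mathcal S$ with $z\in S$, $y\notin S$ by $(S\setminus\{z\})\cup\{y\}$. Let $\mathcal S'$ be the new family, with $S_i'$ coming from $S_i$. We claim $|\mathcal R(\mathcal S')|\le|\mathcal R(\mathcal S)|$. Note that $S_i'$ and $S_i$ agree outside $\{y,z\}$, and that $z\in S_i'$ implies $y,z\in S_i$. Let $U'\in\mathcal R(\mathcal S')$ and take an SDR of $\mathcal S'$ with range $U'$.

* If $y,z\notin U'$, or $z\in U'$ and $y\notin U'$, the same SDR works for $\mathcal S$, so $U'\in\mathcal R(\mathcal S)$.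
* If $y,z\in U'$, let $z$ represent $S_i'$, so $y,z\in S_i$, and let $y$ represent $S_l'$. If $y\in S_l$, keep the SDR. Otherwise $z\in S_l$, and interchanging $y$ and $z$ gives an SDR of $\mathcal S$. So $U'\in\mathcal R(\mathcal S)$.
* Let $y\in U'$, $z\notin U'$ and $U'\notin\mathcal R(\mathcal S)$. Then $y$ represents some $S_l'$ with $y\notin S_l$, hence $z\in S_l$, and replacing $y$ by $z$ shows $U'':=(U'\setminus\{y\})\cup\{z\}\in\mathcal R(\mathcal S)$. Moreover $U''\notin\mathcal R(\mathcal S')$: otherwise, in an SDR of $\mathcal S'$ with range $U''$, $z$ represents some $S_i'$ with $y,z\in S_i$, and replacing $z$ by $y$ gives an SDR of $\mathcal S$ with range $U'$, a contradiction.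

Map $U'\mapsto U'$ if $U'\in\mathcal R(\mathcal S)$, and $U'\mapsto U''$ otherwise. Values of the first kind lie in $\mathcal R(\mathcal S')$, values of the second kind do not, and on each kind the map is injective. So it is an injection $\mathcal R(\mathcal S')\to\mathcal R(\mathcal S)$.

**Step 5: align the lists.** Identify each $A_j$ with $[k]$ (disjoint copies). Apply shifts with $y<z$ in the same $A_j$ as long as some set changes. The $A_j$ themselves never change: $A_j$ contains both $y,z$ and the others contain neither. Sizes stay $k$. The sum, over all $i,j$, of the elements of $S_i\cap A_j$ (as numbers in $[k]$) strictly decreases, so the process stops. By Step 4 it is enough to prove (11) for the final family, in which every $S_i\cap A_j$ is an initial segment of $A_j$.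

**Step 6: finish with Harris and Jensen.** Harris' inequality says that for independent $T_1,\dots,T_q$ with values in finite chains, and nondecreasing functions $g,h$ of $T$, $\mathbb E[gh]\ge\mathbb E[g]\,\mathbb E[h]$. (For $q=1$ take an independent copy $T'$ and expand $\mathbb E[(g(T)-g(T'))(h(T)-h(T'))]\ge0$; for larger $q$ condition on the last coordinate and use induction.) Products of nonnegative nondecreasing functions are again nondecreasing, so the inequality extends to several nonnegative functions.

After Step 5, $t_i=\sum_j\mathbf 1[T_j\le|S_i\cap A_j|]$ is nonincreasing in each $T_j$. As $\rho_i$ is decreasing and positive on the values that occur, the $\rho_i(t_i)$ are nonnegative nondecreasing functions of $T$. Further, $\rho_i$ is convex, and $\mathbb E\,t_i=\sum_j|S_i\cap A_j|/k\le1$ because the $A_j$ are disjoint. So $\mathbb E\rho_i(t_i)\ge\rho_i(\mathbb E t_i)\ge\rho_i(1)$ by Jensen's inequality. From (13),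
$$|\mathcal R|\ge k^q\prod_{i=1}^p\rho_i(1)=k^q\prod_{i=1}^p\frac{k-i}{i+1}=k^{q}\cdot\frac1k\binom k{p+1}=k^{s+1}\binom k{s+1},$$
since $k-(p+1)=s+1$. This is (11). By (1), $\tau_s(s+2,b)$ is the least $p$ with $\binom k{s+1}k^{s+1}>b$. As $\binom k{s+1}k^{s+1}\sim k^{2s+2}/(s+1)!$, the asymptotic formula follows. $\blacksquare$

## 9. The constant $\sqrt{a-1}$ for $s=0$

Let $s=0$, so $k=p+2$, and let $a\ge2$.

**Step 1: a family of about $k^2/(a-1)$ lists on $B$ that blocks everything.** Let $k\ge \max\{2,a-1\}$. Partition a $k$-set $Y$ into $Y_2,\dots,Y_a$, each of size at most $\lceil k/(a-1)\rceil$. Let $X$ be disjoint from $Y$ with $|X|=\lceil k/(a-1)\rceil$, and let $X_i\subseteq X$ with $|X_i|=|Y_i|$. Give $P\cup\{u_1\}$ the list $Y$, and $u_i$ the list $(Y\setminus Y_i)\cup X_i$ for $2\le i\le a$. Let the lists on $B$ include $Y$ and all $(Y\setminus\{y\})\cup\{x\}$ with $y\in Y$, $x\in X$.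

In a coloring of $P\cup A$, the clique $P\cup\{u_1\}$ has $p+1=k-1$ vertices and uses exactly $Y\setminus\{y\}$ for some $y$. If some $f(u_i)=x\in X$, then $(Y\setminus\{y\})\cup\{x\}\subseteq U$. Otherwise all $f(u_i)\in Y$. Let $f(u_1)\in Y_i$. Then $f(u_i)\in Y\setminus Y_i$ differs from $f(u_1)$, and it differs from the colors of $P$, so $f(u_i)=y$ and $Y\subseteq U$. Hence $G$ is not $k$-choosable if $b\ge1+k\lceil k/(a-1)\rceil$. This is $(1+o(1))k^2/(a-1)$, so (1) gives $\liminf_{b\to\infty}\tau_0(a,b)/\sqrt b\ge\sqrt{a-1}$.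

**Step 2: what must be proved for the upper bound.** Fix $\eta\in(0,\frac12]$. We show that as $k\to\infty$ there are random colorings with
$$\max_\Lambda\Pr[\Lambda\subseteq U]\le(1+o(1))\frac{e^\eta}{(1-\eta)^3}\cdot\frac{a-1}{k^2},\tag{14}$$
where $o(1)$, like the constants in all $O(\cdot)$ below, depends only on $a,\eta$ (and $k$). Then, for every $\delta>0$, by (2) $G$ is $k$-choosable for all $k\ge k_1(a,\eta,\delta)$ with $k^2>(1+\delta)\frac{e^\eta}{(1-\eta)^3}(a-1)b$. Letting $b\to\infty$, then $\delta\to0$ and $\eta\to0$, we get $\limsup\tau_0(a,b)/\sqrt b\le\sqrt{a-1}$.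

The coloring of Section 7 is too wasteful here. A vertex $u\notin A_0$ always used a color outside $Y$, and if $L(u)\setminus Y$ is only a small fraction of $k$, a single color $z$ is hit with probability a large multiple of $1/k$. The remedy is to make $\tau$ random and to let $u$ leave $Y$ only when $\tau\notin L(u)$. The smaller $L(u)\setminus Y$ is, the rarer this is, and the two effects cancel.

**Step 3: setup.** If $|Q|<(1-\eta)p$, Lemma 2 gives $O(k^{-4})$. Otherwise use Section 6 with
$$M=\lceil2a\kappa/\eta^2\rceil,\qquad\mu=\lceil aM/\eta\rceil\ (\ge a).$$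
By (7), $|X|\le\frac{\eta^2p}{2a}+\kappa\mu\le\eta^2k/a$ for large $k$. For $u\in A$ put
$$d_u=|L(u)\setminus Y|=|Y\setminus L(u)|,\quad D_u=L(u)\setminus(Y\cup X),\quad A_0=\{u\in A:d_u<\eta k/a\}.$$
For $u\notin A_0$, $|X|\le\eta\cdot\eta k/a\le\eta d_u$, so $|D_u|\ge(1-\eta)d_u\ge(1-\eta)\eta k/a$. In both cases below (8) will hold, so $m\ge R$ gives $O(k^{-4})$ by Claim B. Let $m<R$.

**Step 4: the case $A_0=\emptyset$.** Color each $u$ independently and uniformly from $D_u$. Then (8) holds with $T\cap Y=\emptyset$. By Claim A, $\Lambda\subseteq U$ needs $j\ge2$, and then has conditional probability $O(p^{-2})$. The event $j\ge2$ needs two different vertices with colors in $\Lambda\setminus Y$, which has probability $O(k^{-2})$. Altogether $O(k^{-4})$.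

**Step 5: the case $A_0\ne\emptyset$, coloring of $A$.** Let $\tau$ be uniform in $Y_0=Y\cap\bigcap_{u\in A_0}L(u)$; here $|Y_0|\ge k-a\cdot\frac{\eta k}a=(1-\eta)k$. Color each $u$ with $\tau\in L(u)$ by $\tau$. Every other $u$ (which is not in $A_0$) gets, independently given $\tau$, a uniform color of $D_u$. Since $A_0\ne\emptyset$, $T\cap Y=\{\tau\}$, and (8) holds. For $u\notin A_0$ and $z\notin Y$,
$$\Pr[f(u)=z]\le\Pr[\tau\in Y\setminus L(u)]\cdot\frac1{|D_u|}\le\frac{d_u}{(1-\eta)k}\cdot\frac1{(1-\eta)d_u}=\frac1{(1-\eta)^2k}.\tag{15}$$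

**Step 6: split according to how $A$ hits $\Lambda$.** Let $\Lambda^*=\Lambda\setminus(Y\cup X)$ and $m^*=|\Lambda^*|\le m<R$. As $T'$ avoids $Y\cup X$, $T'\cap\Lambda\subseteq\Lambda^*$. Since $E=j+\varepsilon-2\ge0$ is necessary, either $j\ge2$, or $j=\varepsilon=1$. (If $\Lambda^*=\emptyset$, then $j=0$ and the probability is $0$.)

* *$j\ge2$.* Two different vertices outside $A_0$ get colors in $\Lambda^*$. Given $\tau$, these choices are independent with point probabilities at most $\frac a{(1-\eta)\eta k}$, so this has probability $O(k^{-2})$. Claim A gives a conditional probability $O(p^{-1})$. The contribution is $O(k^{-3})$.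
* *$j=\varepsilon=1$ and $m^*\ge2$.* Here $E=0$. The colors in $\Lambda^*\cup T'$ are outside $Y\cup X$, so each lies in at most $M$ lists of $Q$. Thus all but at most $(R+a)M$ vertices $v\in Q$ have $L(v)\cap(\Lambda^*\cup T')=\emptyset$. For these, $L(v)\cap T\subseteq\{\tau\}\subseteq\Lambda$ and $|L(v)\setminus(\Lambda\cup T)|=|L(v)\setminus\Lambda|=|\Lambda\setminus L(v)|\ge m^*\ge2$. Lemma 1 with $x=y=2$ and (9) bound the conditional probability by $O(p^{-2})$. By (15), $\Pr[j\ge1]\le aR\cdot\frac1{(1-\eta)^2k}=O(1/k)$. The contribution is $O(k^{-3})$.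
* *$j=\varepsilon=1$ and $\Lambda^*=\{z\}$.* Then $z\in T'$. Only vertices outside $A_0$ can have color $z\notin Y$, and $|A\setminus A_0|\le a-1$. So (15) gives $\Pr[z\in T']\le\frac{a-1}{(1-\eta)^2k}$. Given $f|_A$, $E=0$, and the proof of Claim A (its case $\varepsilon=1$, $j=1$) lets us use Lemma 1 with $x=y=1$ and $I$ the indices of those $v\in Q$ with $L(v)\cap T'=\emptyset$. At most $aM$ vertices of $Q$ are omitted, none of them in $Q_0$, so omitted ones have $n_i>\mu$ and each costs a factor $1+\frac1{n_i}\le1+\frac1\mu$. The conditional probability is at most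
$$\Bigl(1+\frac1\mu\Bigr)^{aM}\prod_{n=1}^{|Q|}\frac n{n+1}\le\frac{e^{aM/\mu}}{|Q|}\le\frac{e^\eta}{(1-\eta)p}.$$

The last item contributes at most $\frac{a-1}{(1-\eta)^2k}\cdot\frac{e^\eta}{(1-\eta)p}$, and everything else is $O(k^{-3})$. Since $p/k\to1$, (14) follows, and Theorem 3 is proved. $\blacksquare$

## 10. The constant must grow with $a$

We prove Proposition 4 by making $A$ force many distinct colors from a color set only slightly larger than $k$. Let $g\ge1$, $k\ge g(g+1)$, $k\ge s+2$, and $w=\lfloor k/g\rfloor$.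

**Step 1: a color set cut into few parts.** Let $Y,X$ be disjoint with $|Y|=k$, $|X|=(s+1)w$, and let $Z=Y\cup X$. Since $w\ge(k-g)/g$ and $k\ge g(g+1)$,
$$\frac kw\le\frac{gk}{k-g}\le g+1,$$
where the last inequality is equivalent to $k\ge g^2+g$. So $|Z|/w\le g+s+2$, and $Z$ can be partitioned into $r\le g+s+2$ parts of size at most $w$. As $|Z|>(s+1)w$, $r\ge s+2$.

**Step 2: lists on $A$ that force $s+2$ colors.** For every set $J$ of $s+1$ parts pick a $k$-set $L_J\subseteq Z$ disjoint from these parts; this is possible, since at least $|Z|-(s+1)w=k$ elements remain. Let $A$ consist of $u_1$ with list $Y$ and one vertex with list $L_J$ for each $J$, padded with repeated lists so that $|A|=a_g:=1+\binom{g+s+2}{s+1}$. Give all vertices of $P$ the list $Y$. Let the lists on $B$ include all $k$-sets $\Lambda\subseteq Z$ with $|\Lambda\cap Y|\ge p+1$.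

Any $s+1$ colors of $Z$ lie in some $s+1$ parts, which form a set $J$, and then $L_J$ contains none of them. So every coloring has $|T|\ge s+2$, and as $T\cap f(P)=\emptyset$, $|U|\ge p+s+2=k$. Also $U\subseteq Z$ contains the $p+1$ colors $f(P\cup\{u_1\})\subseteq Y$. A $k$-subset of $U$ containing these $p+1$ colors is a list on $B$, so the coloring does not extend.

**Step 3: count the lists.** A $k$-set $\Lambda\subseteq Z$ with $|\Lambda\cap Y|\ge p+1$ has $i\le k-p-1=s+1$ elements in $X$ and misses $i$ elements of $Y$. So $K_p\vee K_{a_g,b}$ is not $k$-choosable when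
$$b\ge\sum_{i=0}^{s+1}\binom ki\binom{(s+1)w}i\sim\frac1{((s+1)!)^2}\Bigl(\frac{s+1}g\Bigr)^{s+1}k^{2s+2}\qquad(k\to\infty).\tag{16}$$
Taking the largest $k$ allowed by $b$ and using (1),
$$\liminf_{b\to\infty}\frac{\tau_s(a_g,b)}{b^{1/(2s+2)}}\ge((s+1)!)^{1/(s+1)}\Bigl(\frac g{s+1}\Bigr)^{1/2}.$$

**Step 4: all values of $a$.** Recall that $\tau_s(a,b)$ is nondecreasing in $a$. If $a\ge a_1$, choose $g\ge1$ with $a_g\le a<a_{g+1}$. Then $a<1+(g+s+3)^{s+1}\le2((s+4)g)^{s+1}$, so $a^{1/(2s+2)}\le\sqrt{2(s+4)g}$, and Step 3 gives a lower bound of a positive constant depending on $s$ times $a^{1/(2s+2)}$. If $s+2\le a<a_1$, Theorem 2 gives $\liminf\ge((s+1)!)^{1/(2s+2)}\ge1\ge a_1^{-1/(2s+2)}a^{1/(2s+2)}$. The smaller of the two constants serves as $c_s$. $\blacksquare$
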